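\title{A Lipschitz mixer does not force a Lipschitz mean}

\begin{abstract}
A mean on a metric space is a continuous, symmetric, idempotent binary operation; a mixer is a continuous ternary operation that returns $a$ whenever two of its arguments equal $a$. We show that a metric space with a Lipschitz mixer need not have a Lipschitz mean. For every $L$ there is a finite metric space with a $2$-Lipschitz mixer and no $L$-Lipschitz mean. Gluing such examples gives a countable compact space with a $2$-Lipschitz mixer and no Lipschitz mean, and a complete, separable, geodesic, contractible space with a $2$-Lipschitz mixer and no uniformly continuous mean. The mixers come from cutting and pasting functions with values in a finite metric space; the means are ruled out by a parity argument on double covers of graphs that have no short cycles and are far from bipartite.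
\end{abstract}

\section{Means and mixers}\label{sec:intro}

Let $(X,d)$ be a metric space. We give $X^n$ the sum metric $d(a,b)=\sum_{k=1}^n d(a_k,b_k)$. A map $f\colon Y\to Z$ between metric spaces is \emph{$\lambda$-Lipschitz} if $d_Z(f(a),f(b))\le\lambda\,d_Y(a,b)$ for all $a,b\in Y$, and \emph{Lipschitz} if this holds for some $\lambda$. With the sum metric, a map $X^n\to X$ is $\lambda$-Lipschitz as soon as it is $\lambda$-Lipschitz in each variable separately: change the variables one at a time and add the estimates.

A map $\mu\colon X^2\to X$ is \emph{symmetric idempotent} if $\mu(a,b)=\mu(b,a)$ and $\mu(a,a)=a$ for all $a,b\in X$. A \emph{mean} is a continuous symmetric idempotent map. A \emph{mixer} is a continuous map $\sigma\colon X^3\to X$ with the \emph{absorption property}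
\[
\sigma(a,a,b)=\sigma(a,b,a)=\sigma(b,a,a)=a\qquad\text{for all }a,b\in X.
\]
A mean is a compromise between two points that ignores their order, and a mixer is a majority vote among three points. The Lipschitz constant measures how stable the outcome is, uniformly over all scales. The following question is posed in \cite{Kovalev}.

\begin{quote}
\emph{Does every metric space with a Lipschitz mixer also admit a Lipschitz mean?}
\end{quote}

The simplest spaces have both operations or neither.
\begin{itemize}
\item On any subset of $\mathbb R$, the minimum of two numbers is a $1$-Lipschitz mean and the median of three numbers is a $1$-Lipschitz mixer. Both return one of their arguments, and both move by at most $\eta$ when one argument moves by $\eta$, being nondecreasing in each argument and commuting with translations.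
\item On a finite metric space, order the points and take the minimum and the median in that order. Both are Lipschitz, because every map $X^n\to X$ is Lipschitz with constant the ratio of the largest to the smallest nonzero distance in $X$. For finite spaces only the size of the constants is in question.
\item The circle has neither. A continuous map $(S^1)^n\to S^1$ acts on fundamental groups by $(x_1,\dots,x_n)\mapsto\sum k_ix_i$ with integers $k_i$. For a mean, symmetry gives $k_1=k_2$ and idempotence gives $k_1+k_2=1$, which is impossible by parity. For a mixer, the three absorption identities give $k_3=k_2=k_1=0$ and also $k_1+k_2=1$.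
\end{itemize}
There is also a direct way to pass from a mixer to a mean. Fix $e\in X$ and put $\mu(a,b)=\sigma(a,b,e)$. If $\sigma$ is a Lipschitz mixer, then $\mu$ is Lipschitz, and it is idempotent by absorption. It is a Lipschitz mean if
\begin{equation}\label{eq:sym}
\sigma(a,b,e)=\sigma(b,a,e)\qquad\text{for all }a,b\in X,
\end{equation}
as happens for the median. One would guess that a mixer can always be symmetrized at the price of a larger constant, and hence that the answer is yes. The answer is no.

\begin{theorem}\label{thm:finite}
For every $L$ there is a finite metric space with a $2$-Lipschitz mixer but no $L$-Lipschitz mean.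
\end{theorem}

\begin{theorem}\label{thm:compact}
There is a compact metric space $K$, homeomorphic to $\{0\}\cup\{1/n:n\ge1\}$, with a $2$-Lipschitz mixer but no Lipschitz mean.
\end{theorem}

\begin{theorem}\label{thm:geodesic}
There is a complete, separable, geodesic, contractible metric space $W$ with a $2$-Lipschitz mixer but no uniformly continuous mean. In fact, no symmetric idempotent map $\mu\colon W^2\to W$, continuous or not, satisfies $d(\mu(P),\mu(Q))\le L\,d(P,Q)+C$ for all $P,Q\in W^2$ with constants $L,C$.
\end{theorem}

Here a metric space is \emph{geodesic} if any two points $x,y$ are the endpoints of an isometric embedding of the interval $[0,d(x,y)]$, and \emph{contractible} if its identity map is homotopic to a constant map.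

Theorem~\ref{thm:compact} answers the question. The failure is metric and not topological: $K$ is homeomorphic to a subset of $\mathbb R$, so the minimum gives it a continuous mean, which is uniformly continuous by compactness. Theorem~\ref{thm:finite} says that even for finite spaces no function of the Lipschitz constant of a mixer bounds the best Lipschitz constant of a mean. And symmetry is exactly what is missing: on $K$ and on $W$ no Lipschitz mixer satisfies \eqref{eq:sym} for any point $e$, so none is invariant under permutations of its variables.

The proof has two independent halves. First, for \emph{every} finite metric space $Y$, the space $L^1([0,1];Y)$ of $Y$-valued functions, and suitable finite versions of it, have a $2$-Lipschitz mixer (Section~\ref{sec:mixer}). The mixer follows $b$ on an initial segment of $[0,1]$ and $a$ on the rest, with $c$ deciding where to cut; it uses the order of the interval and treats $a$ and $b$ differently. Since the constant $2$ does not depend on $Y$, we are free to choose $Y$ so as to defeat means. This is the second half. We take for $Y$ a double cover of a graph $G$, on which a mean with a small constant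 produces a $2$-coloring of the vertices of $G$ (Section~\ref{sec:cover}). On $L^1([0,1];Y)$ it produces a random $2$-coloring in which each edge is rarely monochromatic, and this is impossible when $G$ has no short cycles and is far from bipartite (Sections~\ref{sec:graphs} and~\ref{sec:nomean}). Section~\ref{sec:wedge} glues the examples for $L=1,2,\dots$ at a point.

\section{A mixer by cutting and pasting}\label{sec:mixer}

\subsection{The weight of a triple}

A mixer must return $a$ when $c=a$ and $b$ when $c=b$, so we first need a number that says how far $c$ leans toward $b$. In a metric space $(X,\ell)$ put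
\[
\varphi(a,b,c)=\frac{\ell(a,c)}{\ell(a,c)+\ell(b,c)}\in[0,1],
\]
with $\varphi=0$ if $a=b=c$. For $a\ne b$ we have $\varphi=0$ when $c=a$ and $\varphi=1$ when $c=b$. The function $\varphi$ varies rapidly when the three points are close together, but its variation is controlled after multiplication by $\ell(a,b)$.

\begin{lemma}\label{lem:weight}
Let $a,b,c\in X$, $r=\ell(a,b)$ and $\varphi=\varphi(a,b,c)$. Replace one of the three points by a point at distance $\eta$ from it, and let $\varphi'$ be the new value of $\varphi$. Then
\[
r\,|\varphi'-\varphi|\le
\begin{cases}
(1-\varphi')\,\eta & \text{if $a$ is replaced,}\\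
\varphi'\,\eta & \text{if $b$ is replaced,}\\
\eta & \text{if $c$ is replaced.}
\end{cases}
\]
\end{lemma}

\begin{proof}
Let $p=\ell(a,c)$ and $q=\ell(b,c)$, with primes for the values after the change, so $|p'-p|\le\eta$ and $|q'-q|\le\eta$. We may assume $r>0$; then $p+q\ge r>0$.

\emph{Replacing $a$ by $a'$.} Here $q'=q$. If $p'+q=0$, then $a'=b=c$, so $\varphi=1$, $\varphi'=0$, $r=\ell(a,a')=\eta$, and equality holds. Otherwise
\[
r\,|\varphi'-\varphi|=\frac{r}{p+q}\cdot\frac{q}{p'+q}\,|p'-p|\le(1-\varphi')\,\eta .
\]

\emph{Replacing $b$ by $b'$.} Here $p'=p$. If $p+q'=0$, then $p=0$ and $\varphi=\varphi'=0$. Otherwise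
\[
r\,|\varphi'-\varphi|=\frac{r}{p+q}\cdot\frac{p}{p+q'}\,|q'-q|\le\varphi'\,\eta .
\]

\emph{Replacing $c$ by $c'$.} Now also $p'+q'\ge r>0$, and
\[
|\varphi'-\varphi|=\frac{|(p'-p)q-p(q'-q)|}{(p+q)(p'+q')}\le\frac{\eta}{p'+q'}\le\frac{\eta}{r}. \qedhere
\]
\end{proof}

\begin{example}[constant functions]\label{ex:constants}
Let $a,b,c$ be points of a finite metric space $Y$, let $r=d_Y(a,b)$, and let $f(a,b,c)\colon[0,1]\to Y$ equal $b$ on $[0,\varphi]$ and $a$ on $(\varphi,1]$. Measure the distance between two functions by $\int_0^1d_Y$. If two of the three points coincide, $f$ is almost everywhere equal to that point. Move one point by $\eta$ and apply Lemma~\ref{lem:weight}; the roles of the old and the new triple can be exchanged, so we may choose which of $\varphi,\varphi'$ is larger.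
\begin{itemize}
\item If $c$ moves, only the cut moves, and $f$ changes by $r|\varphi'-\varphi|\le\eta$.
\item If $a$ moves and $\varphi\le\varphi'$, we compare $a$ with $b$ on $(\varphi,\varphi']$ and $a$ with $a'$ on $(\varphi',1]$. The change is $r(\varphi'-\varphi)+(1-\varphi')\eta\le2(1-\varphi')\eta$.
\item If $b$ moves and $\varphi'\le\varphi$, we compare $b$ with $b'$ on $[0,\varphi']$ and $b$ with $a$ on $(\varphi',\varphi]$. The change is $\varphi'\eta+r(\varphi-\varphi')\le2\varphi'\eta$.
\end{itemize}
So $f$ is $2$-Lipschitz whatever $Y$ is. It is far from symmetric: if $c$ is equidistant from $a\ne b$, then $\varphi=1/2$, and $f(a,b,c)$ and $f(b,a,c)$ are at distance $d_Y(a,b)$.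
\end{example}

The values of $f$ are functions and not points of $Y$, so to obtain a mixer we must allow $a,b,c$ to be functions too. Cutting at the position $\varphi$ is then the wrong choice. When the cut sweeps an interval $J$, the result changes by $\int_Jd_Y(a,b)$, which may be as large as $|J|$ times the diameter of $Y$, whereas Lemma~\ref{lem:weight} controls only $|J|\int_0^1d_Y(a,b)$. The remedy is to cut where the fraction $\varphi$ of the total disagreement $\int_0^1 d_Y(a,b)$ has accumulated. For constant $a\ne b$ this is the position $\varphi$.

\subsection{The function spaces and the cut}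

Let $Y$ be a finite metric space of diameter $\Delta\ge1$. We treat a continuous and a finite case together.
\begin{itemize}
\item[(C)] $\Omega=[0,1]$, $m$ is Lebesgue measure, $T=[0,1]$, $\Omega_t=[0,t]$, and $\delta=0$.
\item[(F)] $N\ge\Delta$ is an integer, $\Omega=\{1,\dots,N\}$, $m$ is the normalized counting measure, $T=\{0,1,\dots,N\}$, $\Omega_t=\{1,\dots,t\}$, and $\delta=\Delta/N\le1$.
\end{itemize}
Let $X$ be the set of measurable maps $\Omega\to Y$, two maps being identified if they agree $m$-almost everywhere, and put
\[
\ell(a,b)=\int_\Omega d_Y(a,b)\,dm,\qquad d(a,b)=\ell(a,b)+\delta\,\mathbf 1_{a\ne b}.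
\]
Both are metrics on $X$: $d$ is the sum of $\ell$ and a multiple of the discrete metric. The space of interest is $(X,d)$. In case (C) it is $L^1([0,1];Y)$ and $d=\ell$; in case (F) it is finite. In case (F) a cut can be placed only up to an error of one point of $\Omega$, which costs up to $\delta$, and the extra term in $d$ is there to absorb this cost.

For $a,b\in X$ let
\[
A_{ab}(t)=\int_{\Omega_t}d_Y(a,b)\,dm,\qquad t\in T,
\]
a nondecreasing function with $A_{ab}(0)=0$ and $A_{ab}(\max T)=\ell(a,b)$, continuous in case (C). For $0\le\theta\le\ell(a,b)$ the \emph{cut point} is $\tau=\max\{t\in T:A_{ab}(t)\le\theta\}$, and $\operatorname{cut}(a,b;\theta)\in X$ is the function equal to $b$ on $\Omega_\tau$ and to $a$ on $\Omega\setminus\Omega_\tau$. We have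
\begin{equation}\label{eq:round}
\theta-\delta\le A_{ab}(\tau)\le\theta .
\end{equation}
The upper bound is the definition of $\tau$. For the lower bound, if $\tau=\max T$ then $A_{ab}(\tau)=\ell(a,b)\ge\theta$. If $\tau<\max T$, then in case (C) we have $A_{ab}(t)>\theta$ for $t>\tau$, so $A_{ab}(\tau)\ge\theta$ by continuity; in case (F) we have $A_{ab}(\tau+1)>\theta$ and $A_{ab}(\tau+1)-A_{ab}(\tau)\le\Delta/N$. The endpoints are as expected:
\begin{equation}\label{eq:ends}
\operatorname{cut}(a,b;0)=a,\qquad\operatorname{cut}(a,b;\ell(a,b))=b .
\end{equation}
For $\theta=0$ we have $A_{ab}(\tau)=0$, so $a=b$ almost everywhere on $\Omega_\tau$; for $\theta=\ell(a,b)$ we have $\Omega_\tau=\Omega$.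

The cut point need not depend continuously on the data, since it jumps across intervals where $a=b$. The next estimate avoids comparing the two cut points: everything on its right side refers to the first one.

\begin{lemma}\label{lem:compare}
Let $f=\operatorname{cut}(a,b;\theta)$ and $f'=\operatorname{cut}(a',b';\theta')$, let $\tau$ be the cut point of $f$, and write $A=A_{ab}$, $A'=A_{a'b'}$. Then
\[
\ell(f,f')\le\int_{\Omega_\tau}d_Y(b,b')\,dm+\int_{\Omega\setminus\Omega_\tau}d_Y(a,a')\,dm+\bigl|(\theta'-\theta)-(A'(\tau)-A(\tau))\bigr|+\delta .
\]
\end{lemma}

\begin{proof}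
Let $\tau'$ be the cut point of $f'$, let $I$ be the sum of the two integrals, and let $\beta=(\theta'-\theta)-(A'(\tau)-A(\tau))$, so that
\[
\theta'-A'(\tau)=\beta+(\theta-A(\tau)),\qquad 0\le\theta-A(\tau)\le\delta .
\]

Suppose $\tau\le\tau'$. The pointwise distance between $f$ and $f'$ is $d_Y(b,b')$ on $\Omega_\tau$, it is $d_Y(a,a')$ outside $\Omega_{\tau'}$, and on $\Omega_{\tau'}\setminus\Omega_\tau$ it is $d_Y(a,b')\le d_Y(a,a')+d_Y(a',b')$. Hence, using $A'(\tau')\le\theta'$,
\[
\ell(f,f')\le I+A'(\tau')-A'(\tau)\le I+\theta'-A'(\tau)\le I+\beta+\delta .
\]

Suppose $\tau'<\tau$. The pointwise distance is $d_Y(b,b')$ on $\Omega_{\tau'}$, it is $d_Y(a,a')$ outside $\Omega_\tau$, and on $\Omega_\tau\setminus\Omega_{\tau'}$ it is $d_Y(b,a')\le d_Y(b,b')+d_Y(b',a')$. Hence, using $A'(\tau')\ge\theta'-\delta$,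
\[
\ell(f,f')\le I+A'(\tau)-A'(\tau')\le I-(\theta'-A'(\tau))+\delta\le I-\beta+\delta. \qedhere
\]
\end{proof}

\subsection{The mixer}

\begin{proposition}\label{prop:mixer}
In both cases \textup{(C)} and \textup{(F)}, with $\varphi$ computed in the metric $\ell$, the map
\[
\sigma(a,b,c)=\operatorname{cut}\bigl(a,b;\varphi(a,b,c)\,\ell(a,b)\bigr)
\]
is a $2$-Lipschitz mixer on $(X,d)$.
\end{proposition}

\begin{proof}
\emph{Absorption.} If $a=b$, every cut of $a$ and $b$ equals $a$. If $c=a\ne b$ then $\varphi=0$, and if $c=b\ne a$ then $\varphi=1$; by \eqref{eq:ends}, $\sigma(a,b,c)=c$ in both cases.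

\emph{Reduction.} Replace one variable by a different function at $\ell$-distance $\eta$, hence at $d$-distance $\eta+\delta$, and let $\sigma,\sigma'$ be the old and new values. We show that $\ell(\sigma,\sigma')\le2\eta+\delta$. Then $d(\sigma,\sigma')\le2\eta+2\delta$, so $\sigma$ is $2$-Lipschitz in each variable, which suffices.

Write $r=\ell(a,b)$, $\theta=\varphi r$, $A=A_{ab}$, with primes after the change, and let $\tau$ be the cut point of $\sigma$.

\emph{Changing $c$.} Here $A'=A$ and $r'=r$, so Lemmas~\ref{lem:compare} and~\ref{lem:weight} give $\ell(\sigma,\sigma')\le r|\varphi'-\varphi|+\delta\le\eta+\delta$.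

\emph{Changing $a$ or $b$.} Now the target $\theta$ and the function $A$ both change, and to obtain the constant $2$ we must keep track of the side of the cut on which the change occurs. Let $\eta_1$ and $\eta_2$ be the integrals over $\Omega_\tau$ and over $\Omega\setminus\Omega_\tau$ of the pointwise distance between the old and the new variable, so $\eta_1+\eta_2=\eta$. Let $x_1=A'(\tau)-A(\tau)$ and $x_2=(r'-r)-x_1$ be the changes of $\int d_Y(a,b)\,dm$ over the same two sets. The triangle inequality in $Y$ gives $|x_i|\le\eta_i$. Since
\[
\theta'-\theta=\varphi'(r'-r)+r(\varphi'-\varphi)=\varphi'x_1+\varphi'x_2+r(\varphi'-\varphi),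
\]
the third term in Lemma~\ref{lem:compare} satisfies
\[
|(\theta'-\theta)-x_1|\le(1-\varphi')\eta_1+\varphi'\eta_2+r|\varphi'-\varphi| .
\]
If $a$ changes, the two integrals in Lemma~\ref{lem:compare} are $0$ and $\eta_2$, and by Lemma~\ref{lem:weight}
\begin{align*}
\ell(\sigma,\sigma')&\le\eta_2+(1-\varphi')\eta_1+\varphi'\eta_2+(1-\varphi')(\eta_1+\eta_2)+\delta\\
&=2(1-\varphi')\eta_1+2\eta_2+\delta\le2\eta+\delta .
\end{align*}
If $b$ changes, the two integrals are $\eta_1$ and $0$, and
\begin{align*}
\ell(\sigma,\sigma')&\le\eta_1+(1-\varphi')\eta_1+\varphi'\eta_2+\varphi'(\eta_1+\eta_2)+\delta\\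
&=2\eta_1+2\varphi'\eta_2+\delta\le2\eta+\delta. \qedhere
\end{align*}
\end{proof}

\section{Double covers and parity}\label{sec:cover}

We now look for finite spaces $Y$ on which a mean is forced into a parity contradiction, as on the circle. Graphs are finite and simple. A \emph{coloring} of a graph $G=(V,E)$ is a map $\chi\colon V\to\{+,-\}$, and an edge $uv$ is \emph{monochromatic} if $\chi(u)=\chi(v)$. We use one fact about walks: \emph{a closed walk of odd length $k$ contains a cycle of odd length at most $k$}. If the walk visits a vertex twice before its end, it splits there into two shorter closed walks, one of odd length, and we apply induction; otherwise it is a cycle, since a simple graph has no closed walk of length $1$.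

Let $G=(V,E)$ be a connected graph with $E\ne\emptyset$ and let $D\ge1$ be an integer. Let $Y(G,D)$ be the set $V\times\{+,-\}$, with points written $u^+,u^-$, and join
\begin{itemize}
\item $u^\varepsilon$ to $v^{-\varepsilon}$ by a \emph{pure} edge of length $1$, for $uv\in E$ and $\varepsilon=\pm$;
\item $u^+$ to $u^-$ by a \emph{switch} edge of length $D$, for $u\in V$.
\end{itemize}
The distance $d_Y$ is the least total length of a path. It is finite, since a path in $G$ lifts to a path of pure edges and one switch edge corrects the final sign; it takes integer values, so the diameter is at least $1$. The involution $u^\varepsilon\mapsto u^{-\varepsilon}$ maps pure edges to pure edges and switch edges to switch edges. Figure~\ref{fig:cover} shows the case of a $5$-cycle.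

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\foreach \n in {0,...,9} \draw[thick] ({90-36*\n}:1.8) -- ({54-36*\n}:1.8);
\foreach \n in {0,...,4} \draw[dashed] ({90-36*\n}:1.8) -- ({270-36*\n}:1.8);
\foreach \n/\lab in {0/{0^+},1/{1^-},2/{2^+},3/{3^-},4/{4^+},5/{0^-},6/{1^+},7/{2^-},8/{3^+},9/{4^-}}
{\fill ({90-36*\n}:1.8) circle (1.6pt); \node at ({90-36*\n}:2.2) {$\lab$};}
\end{tikzpicture}
\caption{The space $Y(G,D)$ for the $5$-cycle $G$ with vertices $0,\dots,4$. Pure edges (solid, length $1$) join $u^\pm$ to $v^\mp$ for each edge $uv$ of $G$ and form a $10$-cycle. Switch edges (dashed, length $D$) join $u^+$ to $u^-$; they do not meet at the center.}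
\label{fig:cover}
\end{figure}

The design is dictated by the two properties of a mean $\mu$, applied to the points $\mu(u^+,u^-)$. The switch edges keep $u^+$ and $u^-$ within distance $D$, so idempotence keeps $\mu(u^+,u^-)$ near them, and it makes sense to ask to which of the two it is closer. The pure edges make the pair $(u^+,u^-)$ adjacent to the \emph{reversed} pair $(v^-,v^+)$, so symmetry keeps $\mu(u^+,u^-)$ near $\mu(v^+,v^-)$. To record the choice, define for $u\in V$ and $z\in Y(G,D)$ the sign $\varepsilon_u(z)=+$ if $d_Y(z,u^+)\le d_Y(z,u^-)$ and $\varepsilon_u(z)=-$ otherwise. With $\varepsilon=\varepsilon_u(z)$ we have $d_Y(z,u^\varepsilon)\le d_Y(z,u^{-\varepsilon})$ in either case. The next lemma says that equal choices at the two ends of an edge are expensive.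

\begin{lemma}\label{lem:separate}
Let $R\ge0$ be an integer and suppose that $G$ has no cycle of length at most $2R+D$. Let $uv\in E$ and $z,z'\in Y(G,D)$. If $\varepsilon_u(z)=\varepsilon_v(z')=\varepsilon$, $d_Y(z,u^\varepsilon)\le R$ and $d_Y(z',v^\varepsilon)\le R$, then $d_Y(z,z')\ge D$.
\end{lemma}

\begin{proof}
A shortest path from $z$ to $u^\varepsilon$ contains no switch edge. Indeed, if it passes along the switch edge from $w^{\gamma}$ to $w^{-\gamma}$, delete this edge and apply the involution to the part of the path after it. The result is a path from $z$ through $w^\gamma$ to $u^{-\varepsilon}$ that is shorter by $D$, contrary to $d_Y(z,u^\varepsilon)\le d_Y(z,u^{-\varepsilon})$. So $u^\varepsilon$ and $z$ are joined by a path of at most $R$ pure edges, and by the same argument so are $z'$ and $v^\varepsilon$.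

Suppose $d_Y(z,z')<D$. A shortest path from $z$ to $z'$ has length at most $D-1$, so it too consists of pure edges. Concatenating, we get a walk of at most $2R+D-1$ pure edges from $u^\varepsilon$ to $v^\varepsilon$. Each pure edge reverses the sign, so the number of edges is even. Project the walk to $G$ and add the edge $vu$: this is a closed walk of odd length at most $2R+D$, and it contains a cycle of length at most $2R+D$, a contradiction.
\end{proof}

\begin{example}[a long odd cycle]\label{ex:cycle}
Let $L\ge1$ be an integer, $D=2L+1$, $R=LD$, and let $G$ be a cycle of odd length $n>2R+D$. Then $Y=Y(G,D)$ has no $L$-Lipschitz mean. Suppose $\mu$ is one, and let $z_u=\mu(u^+,u^-)$. Comparing with $u^+=\mu(u^+,u^+)$ gives $d_Y(z_u,u^+)\le LD=R$, and the closer of $u^+,u^-$ is then also within $R$ of $z_u$. For an edge $uv$ we have $z_v=\mu(v^-,v^+)$, so $d_Y(z_u,z_v)\le2L<D$. By Lemma~\ref{lem:separate}, the coloring $u\mapsto\varepsilon_u(z_u)$ has no monochromatic edge. An odd cycle has no such coloring.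
\end{example}

This argument does not survive the passage from $Y$ to $L^1([0,1];Y)$, where we have the mixer. There $\mu(u^+,u^-)$ is a function $\Phi_u\colon[0,1]\to Y$, the coloring depends on $\omega\in[0,1]$, and the two estimates hold only on average over $\omega$. For the odd cycle these averaged estimates are consistent. Let $e_1,\dots,e_n$ be the edges, let $\chi_j$ be a coloring in which only $e_j$ is monochromatic (color the path $G-e_j$ alternately), and let $\Phi_u(\omega)=u^{\chi_j(u)}$ for $\omega$ in the $j$th interval of length $1/n$. Then $\int d_Y(\Phi_u,u^+)\le D$, and $\int d_Y(\Phi_u,\Phi_v)\le(1-\frac1n)+\frac1n(D+1)\le2$ for each edge $uv$. The one defective edge has been spread thinly over the whole cycle. To prevent this we need a graph that still has no short cycles but in which every coloring leaves a fixed \emph{fraction} of the edges monochromatic.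

\section{Graphs without short cycles that are far from bipartite}\label{sec:graphs}

A sparse random graph has both features. Every coloring of $n$ points makes about half of all pairs or more monochromatic, and a random set of edges cannot avoid these pairs for any of the $2^n$ colorings. At the same time the expected number of short cycles stays bounded as $n$ grows, so they can be destroyed by deleting few edges.

We use three standard inequalities. \emph{Markov}: if $Z\ge0$ and $t>0$, then $\mathbb P(Z\ge t)\le\mathbb EZ/t$. \emph{Chebyshev}: $\mathbb P(|Z-\mathbb EZ|\ge t)\le\operatorname{Var}(Z)/t^2$. \emph{Chernoff}: if $Z$ is binomial with mean $\nu$, then $\mathbb P(Z\le\nu/2)\le e^{-\nu/8}$. The last follows from the first: for $k$ trials with success probability $\pi$ we have $\mathbb E\,2^{-Z}=(1-\pi/2)^k\le e^{-\nu/2}$, so $\mathbb P(2^{-Z}\ge2^{-\nu/2})\le e^{-\nu(1-\ln2)/2}$, and $1-\ln2>1/4$.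

\begin{lemma}\label{lem:graph}
For every $g$ there is a finite connected graph $G=(V,E)$ with $E\ne\emptyset$, without cycles of length at most $g$, such that every coloring $V\to\{+,-\}$ leaves at least $|E|/8$ edges monochromatic.
\end{lemma}

\begin{proof}
We may assume that $g\ge3$ is an integer. Take $n>64$ vertices and join each pair independently with probability $64/n$.

(i) The number of edges is binomial with mean $32(n-1)\le32n$, and the variance of a binomial variable is at most its mean. By Chebyshev's inequality there are more than $33n$ edges with probability at most $32/n$.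

(ii) Fix a coloring with $k$ vertices of sign $+$. The number of pairs of equal sign is
\[
\binom k2+\binom{n-k}2=\frac{k^2+(n-k)^2-n}2\ge\frac{n^2/2-n}{2}=\frac{n(n-2)}4,
\]
so the number of monochromatic edges is binomial with mean at least $16(n-2)$. By Chernoff's inequality it is less than $8(n-2)$ with probability at most $e^{-2(n-2)}$. The probability that this happens for some coloring is at most $2^ne^{-2n+4}$.

(iii) There are at most $n^k$ possible cycles of length $k$, each present with probability $(64/n)^k$. So the expected number of cycles of length at most $g$ is at most $C_g=\sum_{k=3}^g64^k$, and by Markov's inequality their number exceeds $2C_g$ with probability at most $1/2$.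

For large $n$ we have $32/n+2^ne^{-2n+4}+1/2<1$, so some graph avoids all three events. Delete one edge from each of its cycles of length at most $g$. The resulting graph $G_0$ has no such cycles and at most $33n$ edges, and every coloring leaves at least $8(n-2)-2C_g$ of them monochromatic; for large $n$ this is at least $7n>33n/8$.

It remains to pass to a connected graph. Let $G_i=(V_i,E_i)$ be the components of $G_0$ that have edges; there is at least one. If each $G_i$ had a coloring with fewer than $|E_i|/8$ monochromatic edges, these would combine to a coloring of $G_0$ with fewer than $33n/8$ monochromatic edges. So some $G_i$ has the required property.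
\end{proof}

\section{No mean with a small constant}\label{sec:nomean}

Fix an integer $L\ge1$ and put
\[
D=100L,\qquad R=100LD .
\]
Let $G=(V,E)$ be a graph as in Lemma~\ref{lem:graph} for $g=2R+D$, and let $Y_L=Y(G,D)$. Let $X_L$ be the space $(X,d)$ of Section~\ref{sec:mixer} for $Y=Y_L$, in case (C) or in case (F) with any admissible $N$. We identify a point of $Y_L$ with the corresponding constant function. Then $d(y,y')\le d_Y(y,y')+1$ for $y,y'\in Y_L$, because $\delta\le1$; this is where the condition $N\ge\Delta$ is used.

\begin{proposition}\label{prop:nomean}
No symmetric idempotent map $\mu\colon X_L^2\to X_L$ satisfies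
\begin{equation}\label{eq:coarse}
d(\mu(P),\mu(Q))\le L\,(d(P,Q)+1)\qquad\text{for all }P,Q\in X_L^2 .
\end{equation}
In particular, $X_L$ has no $L$-Lipschitz mean.
\end{proposition}

\begin{proof}
Suppose $\mu$ is such a map. For $u\in V$ let $\Phi_u\colon\Omega\to Y_L$ be a measurable representative of $\mu(u^+,u^-)$. We repeat the two estimates of Example~\ref{ex:cycle}, recalling that $\ell\le d$. By idempotence $u^+=\mu(u^+,u^+)$, and $d(u^-,u^+)\le D+1$, so
\begin{equation}\label{eq:near}
\int_\Omega d_Y(\Phi_u,u^+)\,dm\le L(D+2)\le2LD .
\end{equation}
By symmetry $\Phi_v$ represents $\mu(v^-,v^+)$, and for $uv\in E$ we have $d(u^+,v^-)\le2$ and $d(u^-,v^+)\le2$, so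
\begin{equation}\label{eq:edge}
\int_\Omega d_Y(\Phi_u,\Phi_v)\,dm\le5L\qquad(uv\in E).
\end{equation}

For $\omega\in\Omega$ define the coloring $\chi_\omega(u)=\varepsilon_u(\Phi_u(\omega))$. Let $B_u$ be the set of $\omega$ with $d_Y(\Phi_u(\omega),u^{\chi_\omega(u)})>R$. All sets that appear here are measurable, since $Y_L$ is finite and the $\Phi_u$ are measurable. On $B_u$ we also have $d_Y(\Phi_u(\omega),u^+)>R$, so \eqref{eq:near} and Markov's inequality give $m(B_u)\le2LD/R=1/50$.

Let $uv\in E$. If $\chi_\omega(u)=\chi_\omega(v)$ and $\omega\notin B_u\cup B_v$, then Lemma~\ref{lem:separate} gives $d_Y(\Phi_u(\omega),\Phi_v(\omega))\ge D$. By \eqref{eq:edge} and Markov's inequality the last event has measure at most $5L/D=1/20$. Therefore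
\[
m\{\omega:\chi_\omega(u)=\chi_\omega(v)\}\le\frac1{50}+\frac1{50}+\frac1{20}=0.09\qquad(uv\in E).
\]
Sum over the edges. The sum of the left sides is the integral over $\omega$ of the number of edges that are monochromatic for $\chi_\omega$, which is at least $|E|/8$ by Lemma~\ref{lem:graph}. So $|E|/8\le0.09\,|E|$, which is false as $E\ne\emptyset$.
\end{proof}

Idempotence entered only in \eqref{eq:near} and symmetry only in \eqref{eq:edge}. Neither can be dropped: a constant map is symmetric, the projection $(a,b)\mapsto a$ is idempotent, and both satisfy \eqref{eq:coarse}. Continuity was not used, and the additive term in \eqref{eq:coarse} costs nothing because only pairs at distance at least $1$ were compared; Theorem~\ref{thm:geodesic} will rely on this.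

\begin{proof}[Proof of Theorem~\ref{thm:finite}]
Increasing $L$ only strengthens the claim, so let $L\ge1$ be an integer. In case (F) the space $X_L$ is finite; it has a $2$-Lipschitz mixer by Proposition~\ref{prop:mixer} and no $L$-Lipschitz mean by Proposition~\ref{prop:nomean}.
\end{proof}

\section{Gluing at a point}\label{sec:wedge}

Each $X_L$ excludes one constant $L$. To exclude all constants at once we need a way to join the spaces under which mixers extend to the union without loss and means restrict to the pieces without loss. The wedge does this.

Let $W_1,W_2,\dots$ be metric spaces with base points. Their \emph{wedge} $W$ is the disjoint union with all base points identified to one point $o$. Let $r_i\colon W\to W_i$ be the identity on $W_i$ and send all other points to $o$, and put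
\[
d(x,y)=\sum_i d(r_ix,r_iy).
\]
At most two terms are nonzero. A point $x$ is determined by the sequence $(r_ix)_i$, and the sequences that occur are exactly those with at most one entry different from $o$. So $d$ is a metric; it extends the metric of each $W_i$, each $r_i$ is $1$-Lipschitz, and
\begin{equation}\label{eq:through}
d(x,y)=d(x,o)+d(o,y)\qquad\text{for }x\in W_i,\ y\in W_j,\ i\ne j .
\end{equation}

\begin{lemma}\label{lem:wedge}
\textup{(a)} If every $W_i$ has a $\lambda$-Lipschitz mixer, then so does $W$.

\textup{(b)} If $\mu\colon W^2\to W$ is symmetric idempotent, then so is $\mu_i=r_i\circ\mu|_{W_i^2}\colon W_i^2\to W_i$, and $d(\mu_i(P),\mu_i(Q))\le d(\mu(P),\mu(Q))$ for $P,Q\in W_i^2$.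
\end{lemma}

\begin{proof}
(a) Let $\sigma_i$ be the mixer on $W_i$. For $a,b,c\in W$ put $z_i=\sigma_i(r_ia,r_ib,r_ic)$. If two of the points $r_ia,r_ib,r_ic$ equal $o$, then $z_i=o$ by absorption. So $z_i\ne o$ requires that at least two of $a,b,c$ lie in $W_i\setminus\{o\}$, and this holds for at most one $i$. Hence there is a unique point $\sigma(a,b,c)\in W$ with $r_i\sigma(a,b,c)=z_i$ for all $i$. If two of the arguments equal $a$, then $z_i=r_ia$ for all $i$, so the value is $a$. Finally,
\begin{align*}
d(\sigma(a,b,c),\sigma(a',b',c'))&\le\lambda\sum_i\bigl(d(r_ia,r_ia')+d(r_ib,r_ib')+d(r_ic,r_ic')\bigr)\\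
&=\lambda\bigl(d(a,a')+d(b,b')+d(c,c')\bigr).
\end{align*}

(b) Symmetry is inherited, $\mu_i(a,a)=r_ia=a$ for $a\in W_i$, and $r_i$ is $1$-Lipschitz.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compact}]
For each integer $L\ge1$ let $Z_L$ be the finite space $X_L$ of case (F), with the metric multiplied by a positive constant so that the diameter is at most $2^{-L}$. Rescaling does not change the Lipschitz constants of maps $Z_L^n\to Z_L$, so $Z_L$ has a $2$-Lipschitz mixer and no $L$-Lipschitz mean. Choose base points and let $K$ be the wedge of the $Z_L$.

Each $Z_L$ is finite with more than one point, so $K\setminus\{o\}$ is countably infinite; list it as $x_1,x_2,\dots$. Each $x_n$ is isolated: its piece is finite, and by \eqref{eq:through} the other pieces are at distance at least $d(x_n,o)>0$. The ball of radius $\rho>0$ about $o$ contains $Z_L$ whenever $2^{-L}<\rho$, so $x_n\to o$. Thus $1/n\mapsto x_n$, $0\mapsto o$ is a continuous bijection from the compact space $\{0\}\cup\{1/n:n\ge1\}$ onto the metric space $K$, hence a homeomorphism.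

By Lemma~\ref{lem:wedge}(a), $K$ has a $2$-Lipschitz mixer. A Lipschitz mean on $K$ would be $L$-Lipschitz for some integer $L\ge1$, and Lemma~\ref{lem:wedge}(b) would give an $L$-Lipschitz mean on $Z_L$.
\end{proof}

Shrinking the pieces gave compactness. For the last theorem we keep their size, so that the obstruction in $X_L$ stays at scale at least $1$, where additive errors do not matter.

\begin{proof}[Proof of Theorem~\ref{thm:geodesic}]
Let $W$ be the wedge of the spaces $X_L=L^1([0,1];Y_L)$ of case (C), $L=1,2,\dots$, with constant functions as base points. By Proposition~\ref{prop:mixer} and Lemma~\ref{lem:wedge}(a), $W$ has a $2$-Lipschitz mixer.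

\emph{Complete and separable.} The map $y\mapsto(d_Y(y,w))_{w\in Y_L}$ embeds $Y_L$ isometrically in $\mathbb R^{Y_L}$ with the maximum norm. This identifies $X_L$ with the set of elements of the separable Banach space $L^1([0,1];\mathbb R^{Y_L})$ whose values lie almost everywhere in a given finite set. This set is closed, because a sequence that converges in $L^1$ has a subsequence that converges almost everywhere. So each $X_L$ is complete and separable, and the countable union $W$ is separable. Let $(x_n)$ be a Cauchy sequence in $W$. The numbers $d(x_n,o)$ converge. If the limit is $0$, then $x_n\to o$. Otherwise $d(x_n,o)\ge c>0$ for large $n$; by \eqref{eq:through} two such terms in different pieces are at distance at least $2c$, so the sequence eventually stays in one $X_L$ and converges there.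

\emph{Geodesic.} Let $a,b\in X_L$ and $0\le\theta\le\theta'\le\ell(a,b)$, with cut points $\tau\le\tau'$. The functions $\operatorname{cut}(a,b;\theta)$ and $\operatorname{cut}(a,b;\theta')$ agree outside $(\tau,\tau']$ and equal $a$ and $b$ on it, so their distance is $A_{ab}(\tau')-A_{ab}(\tau)=\theta'-\theta$ by \eqref{eq:round} with $\delta=0$. With \eqref{eq:ends}, $\theta\mapsto\operatorname{cut}(a,b;\theta)$ is a geodesic from $a$ to $b$. For points in different pieces, join each to $o$ by a geodesic in its piece; the concatenation is a geodesic by \eqref{eq:through}.

\emph{Contractible.} For $x\in X_L$ and $t\in[0,1]$ let $h_t(x)\in X_L$ equal $x$ on $[0,t]$ and the base point on $(t,1]$. Then $h_t(o)=o$, so $h_t$ is defined on $W$, with $h_0\equiv o$ and $h_1=\operatorname{id}$. For $x,x'$ in the same piece, $d(h_t(x),h_t(x'))=\int_0^td_Y(x,x')\le d(x,x')$; taking $x'=o$ and using \eqref{eq:through}, the same bound holds for points in different pieces. For $x\in X_L$ we have $d(h_t(x),h_{t'}(x))\le\Delta_L|t-t'|$, where $\Delta_L$ is the diameter of $Y_L$. Hence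
\[
d(h_{t'}(x'),h_t(x))\le d(x',x)+\Delta_L|t'-t|\qquad(x\in X_L,\ x'\in W),
\]
and $(x,t)\mapsto h_t(x)$ is continuous on $W\times[0,1]$.

\emph{No symmetric idempotent map with a bound $L'd+C$.} Suppose $\mu\colon W^2\to W$ is symmetric idempotent and $d(\mu(P),\mu(Q))\le L'd(P,Q)+C$ for all $P,Q$. For an integer $L\ge\max(1,L',C)$, Lemma~\ref{lem:wedge}(b) gives a symmetric idempotent map on $X_L$ that satisfies \eqref{eq:coarse}, contrary to Proposition~\ref{prop:nomean}.

\emph{No uniformly continuous mean.} The space $W^2$ is geodesic: to join $(a,b)$ to $(a',b')$, move the first coordinate along a geodesic from $a$ to $a'$ and then the second along a geodesic from $b$ to $b'$; in the sum metric the distances add. Let $\mu$ be a uniformly continuous mean and choose $\kappa>0$ such that $d(P,Q)\le\kappa$ implies $d(\mu(P),\mu(Q))\le1$. A geodesic from $P$ to $Q$ can be divided into at most $d(P,Q)/\kappa+1$ pieces of length at most $\kappa$, so $d(\mu(P),\mu(Q))\le d(P,Q)/\kappa+1$ for all $P,Q$. The previous step excludes this.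
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kovalev}
Leonid V. Kovalev, \emph{Lipschitz means and mixers on metric spaces}, arXiv:2208.03818 (2022).

\end{thebibliography}
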